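# Which k-ness numbers occur? Gaps between $\kappa\cdot\mathfrak b$ and $\mathrm{cov}(\kappa)\cdot\mathfrak b$

## 1. Theorem A: intervals of cardinals that are not filled

**Theorem A.** For an uncountable cardinal $\kappa\le\mathfrak c$ write
$$\mathrm{Sp}(\kappa)=\{k(M): kc(M)=\kappa\},\qquad I(\kappa)=[\kappa\cdot\mathfrak b,\ \mathrm{cov}(\kappa)\cdot\mathfrak b],$$
where $M$ ranges over separable metrizable spaces. If SCH fails in $V_0$, then some forcing extension of $V_0$ has an uncountable $\kappa\le\mathfrak c$ with
$$\mathrm{Sp}(\kappa)=\{\mathrm{cov}(\kappa)\}\subsetneq I(\kappa).$$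
If moreover $\aleph_\omega$ is strong limit and $2^{\aleph_\omega}=\aleph_{\omega+2}$ in $V_0$, then there is an extension with $\mathfrak b=\aleph_1$, $\mathfrak c=\aleph_{\omega+2}$ and
$$\mathrm{Sp}(\aleph_\omega)=\{\aleph_\omega,\aleph_{\omega+2}\}\subsetneq I(\aleph_\omega)=\{\aleph_\omega,\aleph_{\omega+1},\aleph_{\omega+2}\},$$
$$\mathrm{Sp}(\aleph_{\omega+1})=\{\aleph_{\omega+2}\}\subsetneq I(\aleph_{\omega+1})=\{\aleph_{\omega+1},\aleph_{\omega+2}\}.$$

Throughout, "space" means separable metrizable space, and $[\mu,\nu]$ is the set of cardinals $\lambda$ with $\mu\le\lambda\le\nu$. Let us unpack the symbols.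

**Definition (generating family, $k$, $kc$).** A family $\mathcal C$ of subsets of $M$ *generates* the topology of $M$ if a set $A\subseteq M$ is closed exactly when $A\cap C$ is closed in $C$ for each $C\in\mathcal C$. The *k-ness number* $k(M)$ is the minimum size of a generating family of compact subsets of $M$. The *compact-covering number* $kc(M)$ is the minimum number of compact sets that cover $M$.

For a compact infinite space such as the Cantor set, $kc=k=1$. For the countable discrete space $\omega$ we have $kc(\omega)=\omega$ but $k(\omega)=0$: every set is closed, so even the empty family generates. For the rationals, $kc(\mathbb Q)=\omega$ while $k(\mathbb Q)=\mathfrak b$ (this will follow from Sections 2 and 4). So the two numbers really differ: covering the points is one matter, deciding convergence is another.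

**Definition ($\mathfrak b$, $\mathfrak d$, $\mathrm{cov}$).** For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. Then $\mathfrak b$ is the least size of a $\le^*$-unbounded family, $\mathfrak d$ the least size of a $\le^*$-dominating family, and $\mathfrak c=2^{\aleph_0}$. For a cardinal $\kappa$, $\mathrm{cov}(\kappa)$ is the least size of a family of countable subsets of $\kappa$ such that every countable subset of $\kappa$ is contained in a member.

Recall that $\mathfrak b$ is regular and uncountable. As an example of $\mathrm{cov}$: the countable ordinals $\alpha\subseteq\omega_1$ form a covering family, so $\mathrm{cov}(\omega_1)\le\omega_1$. In general $\mathrm{cov}(\kappa)\ge\kappa$ for uncountable $\kappa$, because fewer than $\kappa$ countable sets have a union of size less than $\kappa$. So $\mathrm{cov}(\omega_1)=\omega_1$. Also $\mathrm{cov}$ is monotone: restrict a covering family to a smaller cardinal.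

**Definition (SCH).** The Singular Cardinals Hypothesis says that $\mu^{\mathrm{cf}\,\mu}=\mu^+$ for every singular $\mu$ with $2^{\mathrm{cf}\,\mu}<\mu$.

For $\mu=\aleph_\omega$ it says: if $2^{\aleph_0}<\aleph_\omega$ then $\aleph_\omega^{\aleph_0}=\aleph_{\omega+1}$. The second hypothesis in Theorem A is a violation of this: for a strong limit $\aleph_\omega$ we have $\aleph_\omega^{\aleph_0}=2^{\aleph_\omega}$. It is obtained from a supercompact cardinal in Magidor, *On the singular cardinals problem I*, Israel J. Math. 28 (1977).

The question comes from Paul Gartside and Thomas Gilton, "The Cofinality of Generating Familes", arXiv:2602.02211 (2026). It is known in ZFC that $\mathrm{Sp}(\kappa)\subseteq I(\kappa)$ for every uncountable $\kappa\le\mathfrak c$ (we prove this in Section 2). Can the inclusion be proper, in some model of ZFC? Theorem A says yes if ZFC + ¬SCH is consistent. By Gitik, *The negation of SCH from $o(\kappa)=\kappa^{++}$*, Ann. Pure Appl. Logic 43 (1989), and Gitik, *The strength of the failure of SCH*, Ann. Pure Appl. Logic 51 (1991), this is the same as the consistency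 of ZFC + "some $\kappa$ has $o(\kappa)=\kappa^{++}$". We use these large cardinal theorems only as quoted. In the first part of Theorem A the gap is as drastic as possible: of the whole interval only the top survives. In the $\aleph_\omega$ model, $\mathrm{Sp}(\aleph_\omega)$ has a hole in the middle and $\mathrm{Sp}(\aleph_{\omega+1})$ loses its minimum.

Theorem A is a special case of a classification in Cohen models, and there is a converse explaining why large cardinals appear.

**Theorem B.** Let $V\models CH$ and let $G$ be $V$-generic for adding $\theta\ge\omega_1$ Cohen reals. In $V[G]$, $\mathfrak b=\aleph_1$, and for every uncountable $\kappa\le\mathfrak c$: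

1. if $\mathrm{cf}\,\kappa=\omega$ and $\mathrm{cov}(\nu)<\kappa$ for all uncountable $\nu<\kappa$, then $\mathrm{Sp}(\kappa)=\{\kappa,\mathrm{cov}(\kappa)\}$;
2. otherwise $\mathrm{Sp}(\kappa)=\{\mathrm{cov}(\kappa)\}$.

**Theorem C (ZFC).** If $\mathrm{cov}(\mu)\le\mu^+$ for every uncountable $\mu<\mathfrak c$ of cofinality $\omega$, then $\mathrm{Sp}(\kappa)=I(\kappa)$ for every uncountable $\kappa\le\mathfrak c$. In particular, if there is no inner model with a measurable cardinal, equality holds for every such $\kappa$.

**Corollary E.** In the models of Theorem B: $\mathrm{Sp}(\kappa)\ne I(\kappa)$ for some uncountable $\kappa\le\mathfrak c$ if and only if $\mathrm{cov}(\mu)>\mu^+$ for some uncountable $\mu<\mathfrak c$ with $\mathrm{cf}\,\mu=\omega$.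

**Theorem D.** The hypothesis of Theorem C is not necessary for equality. If $V\models CH$, $\mathrm{cf}\,\mu=\omega<\mu$, $\mu^\omega=\mu^{++}$, and $\nu^\omega<\mu$ for all $\nu<\mu$, then some ccc extension satisfies $\mathrm{cov}(\mu)=\mu^{++}$, $\mu<\mathfrak c$, and $\mathrm{Sp}(\kappa)=I(\kappa)$ for all uncountable $\kappa\le\mathfrak c$.

## 2. Convergent sequences and the two ZFC bounds

Everything about $k(M)$ goes through convergent sequences. The first lemma is the only way in which we ever bound $k$ from below by hand.

**Lemma 1.** If $\mathcal C$ is a generating family of compact subsets of $M$ and $(x_n)$ is an injective sequence converging to $x\notin\{x_n:n<\omega\}$, then some $C\in\mathcal C$ contains $x_n$ for infinitely many $n$.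

*Proof.* The set $S=\{x_n:n<\omega\}$ is not closed, so $S\cap C$ is not closed in $C$ for some $C\in\mathcal C$. Finite sets are closed, so $S\cap C$ is infinite. $\square$

Conversely, suppose that for every injective sequence $y_i\to y$ some $C\in\mathcal C$ contains $y$ and infinitely many $y_i$. Then $\mathcal C$ generates: let $A\cap C$ be closed in $C$ for all $C\in\mathcal C$, and let $y\in\overline A\setminus A$. There are $y_i\in A$ with $y_i\to y$, and we may take them distinct. Some $C$ contains $y$ and infinitely many $y_i$, so $y\in A$ because $A\cap C$ is closed in $C$, a contradiction. The other direction in the definition is trivial.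

**Proposition 2 (the ZFC bounds).** If $kc(M)$ is uncountable, then $kc(M)\cdot\mathfrak b\le k(M)\le\mathrm{cov}(kc(M))\cdot\mathfrak b$.

This is the bound quoted with the problem; here is a proof. Fix a metric $\rho$ on $M$.

**Step 1: $k(M)\ge kc(M)$.** Let $\mathcal C$ be a generating family of compact sets. If $x\notin\bigcup\mathcal C$, then $(M\setminus\{x\})\cap C=C$ for all $C\in\mathcal C$, so $M\setminus\{x\}$ is closed and $x$ is isolated. By separability there are at most countably many isolated points, so $kc(M)\le|\mathcal C|+\omega$. As $kc(M)$ is uncountable, $kc(M)\le|\mathcal C|$.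

**Step 2: $k(M)\ge\mathfrak b$.** We build a fan of closed discrete sets at one point. Some $x\in M$ has no compact neighbourhood, since otherwise, by the Lindelöf property, countably many compact sets cover $M$. So for each $n$ the closed ball of radius $2^{-n}$ around $x$ is not compact, and it contains an infinite closed discrete set $D_n=\{d_{n,m}:m<\omega\}$, faithfully indexed, with $x\notin D_n$. Suppose that $\mathcal C$ generates $M$, consists of compact sets, and $|\mathcal C|<\mathfrak b$. A compact $C$ meets $D_n$ in a finite set; let $f_C(n)=\max\{m:d_{n,m}\in C\}$, or $0$ if there is no such $m$. Choose $f$ with $f_C\le^*f$ for all $C\in\mathcal C$, and put $z_n=d_{n,f(n)+1}$. Then $z_n\to x$ and $z_n\ne x$, so each value is taken finitely often and some subsequence is injective. By Lemma 1 some $C\in\mathcal C$ contains $z_n$ for infinitely many $n$, so $f_C(n)>f(n)$ infinitely often, a contradiction.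

**Step 3: an unbounded family that works on every infinite set.** This is preparation for the upper bound. Let $B\subseteq\omega^\omega$ be unbounded with $|B|=\mathfrak b$. Replacing $f\in B$ by $n\mapsto\max_{j\le n}f(j)$, we may assume that all members are nondecreasing. Claim: for every infinite $S\subseteq\omega$ and $g:S\to\omega$ there is $F\in B$ with $F(k)\ge g(k)$ for infinitely many $k\in S$. Otherwise each $F\in B$ has $F(k)<g(k)$ for all but finitely many $k\in S$. Let $g'(k)=g(\min(S\setminus k))$. Since $F$ is nondecreasing, $F(k)\le F(\min(S\setminus k))<g'(k)$ for all large $k$. So $g'$ bounds $B$, a contradiction.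

**Step 4: $k(M)\le\mathrm{cov}(\kappa)\cdot\mathfrak b$, where $\kappa=kc(M)$.** We write down the generating family. Let $\{K_\alpha:\alpha<\kappa\}$ be a cover of $M$ by nonempty compact sets and let $\mathcal N$ be a covering family of infinite countable subsets of $\kappa$ with $|\mathcal N|=\mathrm{cov}(\kappa)$. For $N\in\mathcal N$ enumerate $N$ in type $\omega$, and let $K^N_n$ be the union of the $K_\alpha$ for the first $n+1$ members $\alpha$ of $N$. For $F\in B$ put
$$C(N,n,F)=K^N_n\cup\bigcup_{k<\omega}\{y\in K^N_{F(k)}:2^{-k-1}\le\rho(y,K^N_n)\le2^{-k}\}.$$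

This set is compact. Let $(z_i)$ be a sequence in it. If infinitely many terms lie in $K^N_n$, or infinitely many in the piece with one fixed $k$, then a subsequence converges inside that compact piece. Otherwise, along a subsequence, $z_i$ lies in the piece with index $k_i$ and $k_i\to\infty$. Choose $w_i\in K^N_n$ with $\rho(z_i,w_i)\le2^{-k_i}$. A subsequence of $(w_i)$ converges to some $w\in K_n^N$, and the corresponding $z_i$ converge to $w$ too.

There are at most $\mathrm{cov}(\kappa)\cdot\omega\cdot\mathfrak b=\mathrm{cov}(\kappa)\cdot\mathfrak b$ such sets. Now let $y_i\to y$ be an injective sequence. The countable set $\{y\}\cup\{y_i:i<\omega\}$ lies in $\bigcup_{\alpha\in N}K_\alpha$ for some $N\in\mathcal N$; let $y\in K^N_n$. If infinitely many $y_i$ lie in $K^N_n$, then every $C(N,n,F)$ contains them and $y$. Otherwise drop these terms. Then $0<\rho(y_i,K^N_n)\le\rho(y_i,y)\to0$, and along a subsequence $2^{-k_i-1}\le\rho(y_i,K_n^N)\le2^{-k_i}$ with $k_i$ strictly increasing. Let $y_i\in K^N_{g(k_i)}$. By Step 3 there is $F\in B$ with $F(k_i)\ge g(k_i)$ for infinitely many $i$,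 and for these $i$ we have $y_i\in C(N,n,F)$; also $y\in C(N,n,F)$. By the remark after Lemma 1, the sets $C(N,n,F)$ generate. $\square$

So $\mathrm{Sp}(\kappa)\subseteq I(\kappa)$. Note that Step 2 used only that $M$ has a point without compact neighbourhood, so $k(\mathbb Q)\ge\mathfrak b$.

## 3. $kc$ of subsets: gluing, and points where $kc$ concentrates

For $A\subseteq M$ let $kc_M(A)$ be the least number of compact subsets of $M$ that cover $A$. It is monotone and countably subadditive. If $A$ is closed then $kc_M(A)=kc(A)$, since $C\cap A$ is compact for every compact $C$.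

**Lemma 3.** If $F_i$ ($i<\omega$) are closed in $M$ and their interiors cover $M$, then $k(M)\le\sum_ik(F_i)$.

*Proof.* Take the union of generating families of the $F_i$. Suppose $A\cap C$ is closed in $C$ for all its members $C$. Then each $A\cap F_i$ is closed in $F_i$, hence in $M$. If $y\in\overline A$, choose $i$ with $y$ in the interior of $F_i$; then $y\in\overline{A\cap F_i}=A\cap F_i$. So $A$ is closed. The other direction is trivial. $\square$

**Lemma 4.** If $\nu\ge\omega$ and $kc(M)>\nu$, then some $x\in M$ has $kc_M(U)>\nu$ for every neighbourhood $U$ of $x$.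

*Proof.* Otherwise, by the Lindelöf property, countably many open sets $U$ with $kc_M(U)\le\nu$ cover $M$, and $kc(M)\le\nu\cdot\omega=\nu$. $\square$

**Lemma 5.** Let $\mu>\omega$ with $\mathrm{cf}\,\mu=\omega$, let $\mu_j<\mu$ ($j<\omega$), and let $x\in M$ have $kc_M(U)\ge\mu$ for each neighbourhood $U$. Then there are pairwise disjoint $A_j\subseteq M\setminus\{x\}$ with $kc_M(A_j)\ge\mu_j$ such that every neighbourhood of $x$ contains all but finitely many $A_j$.

*Proof.* Let $R_n=\{y:2^{-n-1}\le\rho(x,y)<2^{-n}\}$. For each $N$,
$$\mu\le kc_M(\{y:\rho(x,y)<2^{-N}\})\le1+\sum_{n\ge N}kc_M(R_n).$$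
If $\sup_{n\ge N}kc_M(R_n)$ were some $\lambda<\mu$, the right side would be at most $1+\lambda\cdot\omega<\mu$, because $\mu>\omega$. So the supremum is at least $\mu$ for every $N$, and we can pick $n_0<n_1<\cdots$ with $kc_M(R_{n_j})\ge\mu_j$. Put $A_j=R_{n_j}$. $\square$

## 4. Spaces whose compact subsets are countable

**Lemma 6.** For uncountable $\kappa\le\mathfrak c$ there is $X\subseteq2^\omega$ with $|X|=\kappa$ all of whose compact subsets are countable; hence $kc(X)=\kappa$. In particular $\mathrm{Sp}(\kappa)\neq\emptyset$.

*Proof.* A Bernstein set $B\subseteq2^\omega$ has size $\mathfrak c$, and both $B$ and its complement meet every perfect set. An uncountable compact set contains a perfect set, so compact subsets of $B$ are countable. Take $X\subseteq B$ of size $\kappa$. Singletons give $kc(X)\le\kappa$, and $\lambda<\kappa$ countable sets have a union of size at most $\lambda\cdot\omega<\kappa$. $\square$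

From $X$ we build two test spaces for uncountable $\kappa\le\mathfrak c$.

**The space $M_\kappa$.** Let $x=0^\infty\in2^\omega$, let $X_n\subseteq[0^n1]$ be a copy of the set from Lemma 6 of size $\kappa$, and put $M_\kappa=\{x\}\cup\bigcup_nX_n$. Each $X_n$ is clopen in $M_\kappa$, so a compact $C\subseteq M_\kappa$ meets each $X_n$ in a compact, hence countable, set, and $C$ is countable. So $kc(M_\kappa)=|M_\kappa|=\kappa$. Every neighbourhood $U$ of $x$ contains some $X_n$, so $kc_{M_\kappa}(U)=\kappa$.

**The space $M'_\kappa$, for $\mathrm{cf}\,\kappa=\omega$.** Let $\kappa=\sup_n\kappa_n$ with $\kappa_n<\kappa$ uncountable, and let $M'_\kappa=\bigoplus_nX'_n$, with $X_n'$ from Lemma 6 and $|X'_n|=\kappa_n$. Compact sets meet finitely many summands, so they are countable and $kc(M'_\kappa)=\kappa$. But every point has a neighbourhood, its summand, with $kc=\kappa_n<\kappa$.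

We also need the upper bound of Proposition 2 for pieces with small $kc$.

**Lemma 7.** For every space $F$, $k(F)\le\mathrm{cov}(kc(F)+\omega_1)\cdot\mathfrak b$.

*Proof.* If $kc(F)$ is uncountable this is Proposition 2. Otherwise let $kc(N)=\omega_1$ (Lemma 6). Then $kc(F\oplus N)=\omega_1$, so $k(F\oplus N)\le\mathrm{cov}(\omega_1)\cdot\mathfrak b$. If $\mathcal C$ generates $F\oplus N$, then $\{C\cap F:C\in\mathcal C\}$ generates $F$: if $A\subseteq F$ and each $A\cap C$ is closed in $C\cap F$, it is closed in $C$, because $F$ is clopen; so $A$ is closed. Hence $k(F)\le k(F\oplus N)$. $\square$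

Since $\mathrm{cov}(\omega_1)\cdot\mathfrak b=\mathfrak b$, we get $k(\mathbb Q)=\mathfrak b$, as promised.

## 5. Small $\kappa$ by hand, and the proof of Theorem C

Take $\kappa=\omega_n$ with $1\le n<\omega$. A countable subset of $\omega_{n+1}$ is bounded, so $\mathrm{cov}(\omega_{n+1})\le\omega_{n+1}\cdot\mathrm{cov}(\omega_n)$, and by induction $\mathrm{cov}(\omega_n)=\omega_n$. Then $I(\omega_n)=\{\omega_n\cdot\mathfrak b\}$ has one element, and there is no room for a gap.

The first room is at $\aleph_\omega$ (when $\aleph_\omega\le\mathfrak c$). Here $\mathrm{cov}(\aleph_\omega)>\aleph_\omega$: write a family of $\aleph_\omega$ countable sets as an increasing union of families $\mathcal F_n$ with $|\mathcal F_n|\le\aleph_n$, and pick $\xi_n\in\aleph_{n+1}\setminus\bigcup\mathcal F_n$; no member contains $\{\xi_n:n<\omega\}$. If $\mathfrak b<\aleph_\omega$, what do the two test spaces give? For $M'_{\aleph_\omega}$ we add up $k(X'_n)\le\mathrm{cov}(\kappa_n)\cdot\mathfrak b<\aleph_\omega$ and get $k=\aleph_\omega$. For $M_{\aleph_\omega}$ the diagonal argument just made, with Lemma 1,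 gives $k\ge\aleph_{\omega+1}$. So if $\mathrm{cov}(\aleph_\omega)=\aleph_{\omega+1}$, both values of $I(\aleph_\omega)$ occur. This is the whole idea of Theorem C.

**Proof of Theorem C, first part.** Assume $\mathrm{cov}(\mu)\le\mu^+$ for uncountable $\mu<\mathfrak c$ with $\mathrm{cf}\,\mu=\omega$.

**Step 1: $\mathrm{cov}(\kappa)=\kappa$ for uncountable $\kappa\le\mathfrak c$ with $\mathrm{cf}\,\kappa>\omega$.** This shows that $I(\kappa)$ has one element for such $\kappa$. We use induction on $\kappa$. Countable subsets of $\kappa$ are bounded, so $\mathrm{cov}(\kappa)\le\sum_{\alpha<\kappa}\mathrm{cov}(|\alpha|)$. For $\alpha<\kappa$: if $|\alpha|$ is countable then $\mathrm{cov}(|\alpha|)=1$; if it is uncountable of cofinality $>\omega$, then $\mathrm{cov}(|\alpha|)=|\alpha|$ by induction; if it is uncountable of cofinality $\omega$, then $\mathrm{cov}(|\alpha|)\le|\alpha|^+$ by hypothesis. Each term is at most $\kappa$, so the sum is at most $\kappa$.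

**Step 2: the case $\mathrm{cf}\,\kappa>\omega$.** Now $I(\kappa)=\{\kappa\cdot\mathfrak b\}$ and $\emptyset\ne\mathrm{Sp}(\kappa)\subseteq I(\kappa)$, so they are equal.

**Step 3: the case $\mathrm{cf}\,\kappa=\omega$.** Then $\kappa<\mathfrak c$ since $\mathrm{cf}\,\mathfrak c>\omega$, so $\mathrm{cov}(\kappa)\le\kappa^+$. If $\mathfrak b>\kappa$, then $I(\kappa)=\{\mathfrak b\}$ and we finish as in Step 2. Otherwise $\mathfrak b<\kappa$, because $\mathfrak b$ is regular uncountable and $\kappa$ is singular, and $I(\kappa)\subseteq\{\kappa,\kappa^+\}$. We realize both values.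

For $M'_\kappa$: by the hypothesis and Step 1, $\mathrm{cov}(\kappa_n)\le\kappa_n^+<\kappa$. Lemmas 3 and 7 give $k(M'_\kappa)\le\sum_n\kappa_n^+\cdot\mathfrak b\le\kappa$, and Proposition 2 gives $k(M'_\kappa)\ge\kappa$.

For $M_\kappa$: suppose a family $\mathcal C$ of compact sets with $|\mathcal C|\le\kappa$ generates it. Write $\mathcal C=\bigcup_n\mathcal C_n$, increasing, with $|\mathcal C_n|<\kappa$. Compact sets are countable, so $|\bigcup\mathcal C_n|<\kappa=|X_n|$, and we can pick $x_n\in X_n\setminus\bigcup\mathcal C_n$. Then $x_n\to x$ is injective, and each $C\in\mathcal C$ contains only finitely many $x_n$, contradicting Lemma 1. So $k(M_\kappa)\ge\kappa^+$. Hence $\{\kappa,\kappa^+\}\subseteq\mathrm{Sp}(\kappa)\subseteq I(\kappa)\subseteq\{\kappa,\kappa^+\}$.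

**Proof of Theorem C, second part.** Assume there is no inner model with a measurable cardinal. We verify the hypothesis of the first part. By Dodd–Jensen, *The covering lemma for K*, Ann. Math. Logic 22 (1982), $K\models GCH$ and every uncountable set of ordinals is contained in a set in $K$ of the same cardinality. Let $\mu$ be uncountable with $\mathrm{cf}\,\mu=\omega$. Given a countable $X\subseteq\mu$, cover $X\cup\omega_1$ by a set in $K$ of size $\aleph_1$ and intersect with $\mu$: so $X\subseteq Y$ for some $Y\in\mathcal P(\mu)\cap K$ with $|Y|\le\aleph_1$. By GCH in $K$, $|\mathcal P(\mu)\cap K|\le|(\mu^+)^K|\le\mu^+$. Since $\mathrm{cov}(\omega_1)=\omega_1$, each such $Y$ has a family of at most $\aleph_1$ countable subsets that covers its countable subsets. Altogether $\mathrm{cov}(\mu)\le\mu^+\cdot\aleph_1=\mu^+$. $\square$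

So if the inclusion is proper for some $\kappa$, there is an inner model with a measurable cardinal, and a large cardinal assumption in Theorem A cannot be avoided. Precisely: write $P$ for "the inclusion is proper for some uncountable $\kappa\le\mathfrak c$" and $T$ for ZFC + "there is a measurable cardinal". If Peano arithmetic proved $\mathrm{Con}(\mathrm{ZFC})\to\mathrm{Con}(\mathrm{ZFC}+P)$, it would prove $\mathrm{Con}(\mathrm{ZFC})\to\mathrm{Con}(T)$. But $T$ proves $\mathrm{Con}(\mathrm{ZFC})$, so $T$ would prove $\mathrm{Con}(T)$ and be inconsistent by Gödel. Then Peano arithmetic would prove $\neg\mathrm{Con}(T)$, hence $\neg\mathrm{Con}(\mathrm{ZFC})$, and ZFC would be inconsistent.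

**Where filling the interval by such spaces stops.** Suppose now that $\mathrm{cov}(\mu)>\mu^+$ for some $\mu$ of cofinality $\omega$, and let $\kappa=\mu^+\le\mathfrak c$, $\mathfrak b=\aleph_1$. Is there $M$ with $kc(M)=k(M)=\kappa$? The trick behind $M'_\kappa$ was to cut the space into countably many closed pieces of smaller $kc$. This is impossible here: by Lemma 4, some point $x$ has $kc_M(U)>\mu$ for every neighbourhood $U$. We will turn this obstruction into a lower bound: in Cohen models, the bad point $x$ alone forces $k(M)\ge\mathrm{cov}(\kappa)$.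

## 6. Counting ground-model branches in ccc extensions of CH models

Let $V\models CH$ and let $W$ be a ccc forcing extension of $V$. We use two textbook facts. Cardinals and cofinalities are the same in $V$ and $W$. And every set in $W$ of at most $\lambda$ elements of $V$ ($\lambda$ infinite) is contained in a set in $V$ of size at most $\lambda$: a name for a function on $\lambda$ has only countably many possible values at each argument.

**Lemma 8.** In $W$, $\mathrm{cov}(\kappa)=(\kappa^\omega)^V$ for every uncountable cardinal $\kappa$.

*Proof.* Every countable subset of $\kappa$ in $W$ lies in a countable subset of $\kappa$ in $V$, and $V$ has $(\kappa^\omega)^V$ of those. This is $\le$. Conversely, let $\mathcal F\in W$ be a covering family and enlarge each $F\in\mathcal F$ to a countable $F'\in V$. Every countable subset of $\kappa$ in $V$ is a subset of some $F'$, and $F'$ has only $(2^\omega)^V=\aleph_1$ subsets in $V$. So $(\kappa^\omega)^V\le|\mathcal F|\cdot\aleph_1=|\mathcal F|$, since $|\mathcal F|\ge\kappa\ge\aleph_1$. $\square$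

The diagonal argument in Theorem C yields only $\kappa^+$. To get all of $(\mu^\omega)^V$ we replace one diagonal sequence by many: label the points near $x$ by the nodes of a tree in $V$, so that every branch in $V$ gives a sequence converging to $x$.

**Lemma 9.** Let $(\mu_j)_{j<\omega}\in V$ be strictly increasing uncountable cardinals with supremum $\mu$. In $W$, let $M$ be a space, $x\in M$, and let $Y_j=\{x^j_\beta:\beta<\mu_j\}\subseteq M\setminus\{x\}$ be faithfully indexed and pairwise disjoint, with every neighbourhood of $x$ containing all but finitely many $Y_j$. Assume that every compact $C\subseteq M$ has $|C\cap Y_j|\le\aleph_1$ for all $j$. Then $k(M)\ge(\mu^\omega)^V$.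

**Step 1: labelling by a tree.** In $V$ let $T_j=\prod_{i\le j}\mu_i$; then $|T_j|=\mu_j$. Through a bijection $T_j\to\mu_j$ in $V$, re-index $Y_j=\{x_t:t\in T_j\}$. Let $\mathcal C$ be a generating family of compact sets. For $f\in(\prod_i\mu_i)^V$ the sequence $(x_{f\restriction(j+1)})_j$ is injective and converges to $x$. By Lemma 1 there is $C\in\mathcal C$ such that $S_C=\{t\in\bigcup_jT_j:x_t\in C\}$ contains infinitely many restrictions of $f$.

**Step 2: one compact set catches at most $\aleph_1$ branches.** Fix $C\in\mathcal C$. Then $|S_C|\le\omega\cdot\aleph_1=\aleph_1$, so there is $S\in V$ with $S_C\subseteq S\subseteq\bigcup_jT_j$ and $|S|\le\aleph_1$. An $f\in V$ with infinitely many restrictions in $S$ is the union of $\{t\in S:t\subset f\}$, a countable subset of $S$ lying in $V$. By CH, $V$ has only $(\aleph_1^\omega)^V=\aleph_1$ such subsets. Hence $|(\prod_i\mu_i)^V|\le|\mathcal C|\cdot\aleph_1$.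

**Step 3: $\prod_i\mu_i=\mu^\omega$ in $V$.** This identifies the number of branches. Partition $\omega$ into infinite sets $I_k$. Given $g:\omega\to\mu$, for each $k$ let $i$ be the least element of $I_k$ with $\mu_i>g(k)$, put $f(i)=1+g(k)$, and let $f=0$ elsewhere on $I_k$. Then $f\in\prod_i\mu_i$, because $\mu_i$ is an infinite cardinal. The unique nonzero value of $f$ on $I_k$ is $1+g(k)$, which determines $g(k)$. So $g\mapsto f$ is injective and $\mu^\omega\le\prod_i\mu_i\le\mu^\omega$.

Since $(\mu^\omega)^V\ge\mu>\aleph_1$, Steps 2 and 3 give $|\mathcal C|\ge(\mu^\omega)^V$. $\square$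

**Example.** In $W$, let $\mu\le\kappa\le\mathfrak c$ with $(\mu_j)$ and $\mu$ as in Lemma 9. Choosing $Y_j\subseteq X_j$ with $|Y_j|=\mu_j$ in $M_\kappa$, we get $k(M_\kappa)\ge(\mu^\omega)^V$, because compact subsets of $M_\kappa$ are countable.

## 7. Why the points $Y_j$ cannot be chosen carelessly

For an arbitrary $M$ with a bad point $x$, Lemma 5 gives sets $A_j$ with $kc_M(A_j)\ge\mu_j$ converging to $x$, and we would like to choose $Y_j\subseteq A_j$ of size $\mu_j$ and apply Lemma 9. An arbitrary choice can fail. Let $M=\{x\}\cup\bigcup_n(X_n\cup K_n)\subseteq2^\omega$, where $x=0^\infty$, $K_n=[0^n11]$, and $X_n\subseteq[0^n10]$ is a copy of the set of Lemma 6 of size $\kappa\ge\mu$. Each $X_n$ is closed in $M$, so $kc_M(X_n\cup K_n)=\kappa$. But if $Y_j$ is chosen inside $K_j$, which has size $\mathfrak c\ge\mu_j$, then the single compact set $\{x\}\cup\bigcup_nK_n$ contains every $Y_j$. Step 2 of Lemma 9 breaks down: $S_C$ is the whole tree.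

The natural repair is a recursion: choose $x_\beta\in A_j$ outside all compact sets that could cause trouble. At stage $\beta<\mu_j$ the inequality $kc_M(A_j)\ge\mu_j$ lets us avoid any family of fewer than $\mu_j$ compact sets. But $M$ may have $\mathfrak c$ compact subsets, and $\mathfrak c>\mu_j$ in the case of interest. We cannot even list them all in $\mu_j$ steps.

What saves the recursion in a Cohen extension is that we need only avoid compact sets described in small submodels associated with the earlier points. If a compact $C$ contains a point $x$, and $C$ and $x$ come from different sets $a$ and $t$ of Cohen coordinates, then between $x$ and $C$ there is a compact set that is described using the common coordinates $a\cap t$ alone. A $\Delta$-system argument then shows that a compact set containing $\aleph_2$ of our points would contain one of the forbidden smaller compact sets.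

## 8. Cohen coordinates and codes for compact sets

From now to the end of Section 10, $V\models CH$, $\theta\ge\omega_1$, $P_s=\mathrm{Fn}(s\times\omega,2)$ (finite partial functions) for $s\subseteq\theta$, $P=P_\theta$, $G$ is $P$-generic over $V$, and $G_s=G\cap P_s$ for $s\in V$.

**Fact 10.** In $V[G]$:

1. each subset of $\omega$ lies in $V[G_s]$ for some countable $s\in V$;
2. $|\mathcal P(\omega)\cap V[G_s]|\le\aleph_1$ for countable $s\in V$;
3. $\mathfrak b=\aleph_1$.

*Proof.* A nice name for a subset of $\omega$ involves countably many antichains, all countable by the ccc, and each condition uses finitely many coordinates; this gives (1). For countable $s$ the poset $P_s$ is countable, so there are at most $(2^\omega)^V=\aleph_1$ nice $P_s$-names for subsets of $\omega$; this gives (2). For (3), let $c_\alpha(m)=(\bigcup G)(\alpha,m)$ for $\alpha<\omega_1$ and let $h_\alpha(n)$ be the least $k$ with $c_\alpha(n+k)=1$, which exists by genericity. Given $g\in\omega^\omega$, take a countable $s\in V$ with $g\in V[G_s]$, and $\alpha\in\omega_1\setminus s$. Then $G_{\{\alpha\}}$ is generic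 over $V[G_s]$. For each $N$, the conditions $p$ for which there is $n\ge N$ with $p(\alpha,n+k)=0$ for all $k\le g(n)$ are dense: choose $n$ beyond the domain of the given condition. So $h_\alpha(n)>g(n)$ for infinitely many $n$. Hence $\{h_\alpha:\alpha<\omega_1\}$ is unbounded. $\square$

**Definition (codes).** Let $H=[0,1]^\omega$, with the standard countable base $\{O_i:i<\omega\}$ of rational boxes. For $x\in H$ put $e(x)=\{i:x\in O_i\}$. A compact $C\subseteq H$ is *coded in* $V[G_s]$ if $C=H\setminus\bigcup_{i\in c}O_i$ for some $c\subseteq\omega$ with $c\in V[G_s]$.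

Everything is evaluated in $V[G]$; only the index set $c$ lives in the submodel. For such $C$ and $c$,
$$x\in C\iff e(x)\cap c=\emptyset. \tag{1}$$
If $e(x)\in V[G_s]$, then $\{x\}$ is coded in $V[G_s]$ by $\omega\setminus e(x)$, since each $y\ne x$ lies in some $O_i$ that misses $x$. Every compact $C\subseteq H$ is coded by $\{i:O_i\cap C=\emptyset\}$, so by Fact 10(1) it is coded in $V[G_a]$ for some countable $a\in V$. By Fact 10(2), at most $\aleph_1$ compact sets are coded in $V[G_s]$ for a given countable $s$. Every space embeds in $H$.

**Lemma 11 (interpolation).** Let $a,t\in V$ be subsets of $\theta$, let $C$ be compact and coded in $V[G_a]$, $x\in C$, and $e(x)\in V[G_t]$. Then there is a compact $D$ coded in $V[G_{a\cap t}]$ with $x\in D\subseteq C$.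

**Step 1: independence over the common part.** Put $R=a\cap t$ and $W_0=V[G_R]$. Since $R$, $t\setminus R$, $a\setminus R$ are disjoint, the product lemma says that $G_{t\setminus R}\times G_{a\setminus R}$ is $P_{t\setminus R}\times P_{a\setminus R}$-generic over $W_0$. Let $c\in V[G_a]$ code $C$. In $W_0$ let $\tau$ be a $P_{t\setminus R}$-name for $e(x)$ and $\sigma$ a $P_{a\setminus R}$-name for $c$. By (1), some $(p,q)$ in the generic forces $\tau\cap\sigma=\emptyset$.

**Step 2: the code of $D$.** We use what $p$ alone knows about $x$. Put $d=\{i:p\Vdash i\notin\tau\}$, which is in $W_0$ by definability of forcing, and $D=H\setminus\bigcup_{i\in d}O_i$. As $p\in G_{t\setminus R}$, we have $e(x)\cap d=\emptyset$, so $x\in D$.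

**Step 3: $c\subseteq d$, so that $D\subseteq C$.** Suppose $i\in c\setminus d$. Since $p\not\Vdash i\notin\tau$, some $p'\le p$ forces $i\in\tau$. Since $i\in c$, some $q'\le q$ in $G_{a\setminus R}$ forces $i\in\sigma$. Then $(p',q')\le(p,q)$ forces $i\in\tau\cap\sigma$, a contradiction. (Only $q'$ needs to be in the generic; $p'$ need not be.) $\square$

**Example.** Let $x=c_\alpha\in\{0,1\}^\omega\subseteq H$ be a single Cohen real and let $C\ni x$ be coded in $V[G_a]$ with $\alpha\notin a$. Take $t=\{\alpha\}$, so $R=\emptyset$. View $p\in P_{\{\alpha\}}$ as a finite partial function from $\omega$ to $2$ and let $[p]\subseteq\{0,1\}^\omega$ be the set of its total extensions. Each $O_i\cap\{0,1\}^\omega$ is determined by finitely many coordinates, so $p\Vdash i\notin\tau$ exactly when $O_i\cap[p]=\emptyset$. Hence $D=[p]$: a compact set containing a Cohen real of a new coordinate contains a whole neighbourhood of it in $\{0,1\}^\omega$.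

The second tool is a $\Delta$-system lemma for sequences that live in $V[G]$ but have members in $V$.

**Lemma 12.** In $V[G]$, if $t_\xi\in V$ ($\xi<\omega_2$) are countable subsets of $\theta$, there are $X\subseteq\omega_2$ of size $\aleph_2$ and $R$ with $t_\xi\cap t_\eta=R$ for all distinct $\xi,\eta\in X$.

*Proof.* Otherwise some $p$ forces $(\dot t_\xi)_{\xi<\omega_2}$ to be a counterexample. In $V$ choose $p_\xi\le p$ and $u_\xi$ with $p_\xi\Vdash\dot t_\xi=u_\xi$. By CH, $\aleph_1^\omega=\aleph_1<\aleph_2$, so the $\Delta$-system lemma for countable sets applies: there are $X_0\subseteq\omega_2$ of size $\aleph_2$ and $R$ with $u_\xi\cap u_\eta=R$ for distinct $\xi,\eta\in X_0$. (If one set occurs $\aleph_2$ times among the $u_\xi$, take the corresponding indices; otherwise there are $\aleph_2$ distinct sets and the lemma applies to them.)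

Some $q$ forces $\{\xi\in X_0:p_\xi\in\dot G\}$ to be unbounded in $\omega_2$. If not, every condition forces it to be bounded, and by the ccc a single $\eta<\omega_2$ is forced to bound it; but for $\xi\in X_0\setminus(\eta+1)$ the condition $p_\xi$ forces $\xi$ into it, a contradiction.

This $q$ forces some $p_\xi$ into $\dot G$, so $q$ is compatible with some $p_\xi$. Let $q'\le q,p_\xi$; then $q'\le p$. Now $q'$ forces that $\{\xi\in X_0:p_\xi\in\dot G\}$ has size $\aleph_2$ and that $\dot t_\xi=u_\xi$ for all its elements. So $q'$ forces a $\Delta$-system of size $\aleph_2$ inside $(\dot t_\xi)$, contradicting what $p$ forces. $\square$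

## 9. Scattered points in sets of large $kc$

**Lemma 13 (key lemma).** In $V[G]$ let $A\subseteq M\subseteq H$ with $kc_M(A)\ge\nu$, where $\nu\ge\aleph_2$ is a cardinal. There are distinct $x_\beta\in A$ ($\beta<\nu$) such that every compact $C\subseteq M$ contains $x_\beta$ for at most $\aleph_1$ many $\beta$.

**Step 1: the recursion.** It chooses points and countable supports, avoiding only compact sets coded from earlier supports. Suppose $x_\gamma\in A$ and countable $t_\gamma\in V$ with $e(x_\gamma)\in V[G_{t_\gamma}]$ are chosen for $\gamma<\beta$. Let $\mathcal D_\beta$ be the set of compact $D\subseteq M$ that are coded in $V[G_{t_\gamma}]$ for some $\gamma<\beta$. Then $|\mathcal D_\beta|\le|\beta|\cdot\aleph_1<\nu$, because $\nu\ge\aleph_2$. Since $kc_M(A)\ge\nu$, the family $\mathcal D_\beta$ does not cover $A$. Choose $x_\beta\in A\setminus\bigcup\mathcal D_\beta$ and, by Fact 10(1), a countable $t_\beta\in V$ with $e(x_\beta)\in V[G_{t_\beta}]$. For $\gamma<\beta$ the set $\{x_\gamma\}$ belongs to $\mathcal D_\beta$, so the points are distinct.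

**Step 2: no compact set contains $\aleph_2$ of the points.** Suppose a compact $C\subseteq M$ contains $x_\beta$ for $\aleph_2$ many $\beta$, and let $C$ be coded in $V[G_a]$ with $a\in V$ countable. By Lemma 12 there is a set $E$ of $\aleph_2$ many such $\beta$ for which $(t_\beta)_{\beta\in E}$ is a $\Delta$-system with kernel $R$. Let $\gamma=\min E$. The sets $t_\beta\setminus R$ ($\beta\in E$) are pairwise disjoint and $a$ is countable, so only countably many of them meet $a$. Hence there is $\beta\in E$ with $\beta>\gamma$ and
$$a\cap t_\beta\subseteq R\subseteq t_\gamma.$$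
The set $a\cap t_\beta$ is in $V$. By Lemma 11 with $t=t_\beta$ there is a compact $D$ coded in $V[G_{a\cap t_\beta}]\subseteq V[G_{t_\gamma}]$ with $x_\beta\in D\subseteq C\subseteq M$. So $D\in\mathcal D_\beta$, although $x_\beta\notin\bigcup\mathcal D_\beta$, a contradiction. $\square$

Note where $D\subseteq C$ is used: it ensures $D\subseteq M$, and only compact subsets of $M$ may be avoided.

**Proposition 14.** In $V[G]$ let $\mu>\omega$, $\mathrm{cf}\,\mu=\omega$, and let $x\in M$ satisfy $kc_M(U)\ge\mu$ for every neighbourhood $U$ of $x$. Then $k(M)\ge(\mu^\omega)^V$.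

*Proof.* We may assume $M\subseteq H$. Cofinalities are preserved, so $\mathrm{cf}\,\mu=\omega$ in $V$. As $\mu$ is uncountable, it is a limit cardinal, so there is a strictly increasing sequence $(\mu_j)_j\in V$ of cardinals with supremum $\mu$ and $\mu_j\ge\aleph_2$. Take the sets $A_j$ from Lemma 5. Lemma 13 with $A=A_j$ and $\nu=\mu_j$ gives $Y_j\subseteq A_j$, indexed faithfully by $\mu_j$, such that every compact $C\subseteq M$ has $|C\cap Y_j|\le\aleph_1$. The $Y_j$ are pairwise disjoint, miss $x$, and every neighbourhood of $x$ contains all but finitely many of them. Lemma 9 gives $k(M)\ge(\mu^\omega)^V$. $\square$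

## 10. Proofs of Theorem B, Theorem A and Corollary E

**Proof of Theorem B.** We have $\mathfrak b=\aleph_1$ by Fact 10 and $\mathrm{cov}(\kappa)=(\kappa^\omega)^V$ for uncountable $\kappa$ by Lemma 8. So $I(\kappa)=[\kappa,\mathrm{cov}(\kappa)]$. Let $kc(M)=\kappa$; then $\kappa\le k(M)\le\mathrm{cov}(\kappa)$ by Proposition 2.

**Part (1), Case 1: every point has a neighbourhood $U$ with $kc_M(U)<\kappa$.** We cut $M$ into small closed pieces. Inside each such $U$ take a closed neighbourhood $F$ of the point; then $kc(F)=kc_M(F)\le kc_M(U)<\kappa$. By the Lindelöf property there are closed $F_i$ ($i<\omega$) with interiors covering $M$ and $kc(F_i)<\kappa$. As $\mathrm{cf}\,\kappa=\omega$ and $\kappa$ is uncountable, $\kappa>\omega_1$, so $kc(F_i)+\omega_1<\kappa$ and, by the hypothesis of (1), $\mathrm{cov}(kc(F_i)+\omega_1)<\kappa$. By Lemmas 3 and 7, $k(M)\le\sum_i\mathrm{cov}(kc(F_i)+\omega_1)\cdot\aleph_1\le\kappa$. So $k(M)=\kappa$.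

**Part (1), Case 2: some $x$ has $kc_M(U)\ge\kappa$ for all neighbourhoods $U$.** Proposition 14 with $\mu=\kappa$ gives $k(M)\ge(\kappa^\omega)^V=\mathrm{cov}(\kappa)$, so $k(M)=\mathrm{cov}(\kappa)$.

Both values occur: $M'_\kappa$ is in Case 1 and $M_\kappa$ is in Case 2. Hence $\mathrm{Sp}(\kappa)=\{\kappa,\mathrm{cov}(\kappa)\}$.

**Part (2), Step 1: a cardinal $\mu<\kappa$ of cofinality $\omega$ with $\mathrm{cov}(\kappa)=(\mu^\omega)^V$.** By Lemma 6, $\mathrm{Sp}(\kappa)\ne\emptyset$. If $\mathrm{cov}(\kappa)=\kappa$, then $I(\kappa)=\{\kappa\}$ and we are done. So let $(\kappa^\omega)^V>\kappa$. Work in $V$, and let $\mu\le\kappa$ be the least uncountable cardinal with $\mu^\omega\ge\kappa$.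

If $\nu<\mu$ is uncountable then $\nu^\omega<\mu$; otherwise $\nu^\omega=(\nu^\omega)^\omega\ge\mu^\omega\ge\kappa$, against the minimality of $\mu$. Consequently, if $\mathrm{cf}\,\mu>\omega$, then $\mu^\omega\le\sum_{\alpha<\mu}|\alpha|^\omega\le\mu$, since $\omega$-sequences in $\mu$ are bounded and $2^\omega=\aleph_1\le\mu$ takes care of countable $\alpha$.

* $\mu<\kappa$. Suppose $\mu=\kappa$. Then $\nu^\omega<\kappa$ for all uncountable $\nu<\kappa$, that is, $\mathrm{cov}(\nu)<\kappa$ in $V[G]$. Since the hypothesis of (1) fails, $\mathrm{cf}\,\kappa>\omega$, so $\kappa^\omega=\kappa$, a contradiction.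
* $\mathrm{cf}\,\mu=\omega$. Otherwise $\mu^\omega=\mu<\kappa$, a contradiction.
* $\kappa^\omega\le(\mu^\omega)^\omega=\mu^\omega$, so $\mathrm{cov}(\kappa)=(\kappa^\omega)^V=(\mu^\omega)^V$.

**Part (2), Step 2: the bad point.** In $V[G]$, $kc(M)=\kappa>\mu$, so by Lemma 4 some $x$ has $kc_M(U)>\mu$ for all neighbourhoods $U$. Proposition 14 gives $k(M)\ge(\mu^\omega)^V=\mathrm{cov}(\kappa)$. So $k(M)=\mathrm{cov}(\kappa)$ for every $M$ with $kc(M)=\kappa$. $\square$

**Proof of Theorem A.** Let SCH fail in $V_0$.

**Step 1: arranging CH.** By Silver's theorem, if SCH holds at all singular cardinals of cofinality $\omega$, it holds everywhere. So there is $\mu$ with $\mathrm{cf}\,\mu=\omega$, $2^\omega<\mu$ and $\mu^\omega>\mu^+$ in $V_0$. Let $V$ be the extension of $V_0$ by $\mathrm{Fn}(\omega_1,2,\omega_1)$, the countable partial functions from $\omega_1$ to $2$. This forcing is $\sigma$-closed, has size $2^\omega$, and forces CH. It adds no $\omega$-sequences of elements of $V_0$ and preserves cardinals above $2^\omega$. So $\mu$, $\mu^+$ and the cardinal $(\mu^\omega)^{V_0}$ are preserved,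 $\mu^\omega$ has the same elements in $V$ as in $V_0$, and in $V$ we have CH, $\mathrm{cf}\,\mu=\omega$ and $\mu^\omega>\mu^+$.

**Step 2: adding Cohen reals.** Add $\theta=\mu^+$ Cohen reals to $V$. In $V[G]$ put $\kappa=\mu^+\le\mathfrak c$. By Lemma 8, $\mathrm{cov}(\kappa)\ge\mathrm{cov}(\mu)=(\mu^\omega)^V>\mu^+=\kappa$. Since $\mathrm{cf}\,\kappa>\omega$, Theorem B(2) gives $\mathrm{Sp}(\kappa)=\{\mathrm{cov}(\kappa)\}$, while $I(\kappa)=[\kappa,\mathrm{cov}(\kappa)]$ contains $\kappa\neq\mathrm{cov}(\kappa)$. The inclusion is proper.

**Step 3: the $\aleph_\omega$ version.** Let $\aleph_\omega$ be strong limit and $2^{\aleph_\omega}=\aleph_{\omega+2}$ in $V_0$. Force with $\mathrm{Fn}(\omega_1,2,\omega_1)$ as in Step 1. Since $2^\omega<\aleph_\omega$ in $V_0$, only finitely many cardinals below $\aleph_\omega$ are collapsed, so $\aleph_\omega$, $\aleph_{\omega+1}$, $\aleph_{\omega+2}$ keep their names. As no new $\omega$-sequences are added, in $V$ we have CH, $\nu^\omega<\aleph_\omega$ for $\nu<\aleph_\omega$, and $\aleph_\omega^\omega=\aleph_{\omega+2}$; the last because $\aleph_\omega^\omega=2^{\aleph_\omega}$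 in $V_0$ for the strong limit $\aleph_\omega$. Then also $\aleph_{\omega+1}^\omega=\aleph_{\omega+2}$ in $V$, since $\aleph_\omega^\omega\le\aleph_{\omega+1}^\omega\le(\aleph_\omega^\omega)^\omega$. Add $\aleph_{\omega+1}$ Cohen reals: $\mathfrak b=\aleph_1$ and $\mathfrak c=(\aleph_{\omega+1}^\omega)^V=\aleph_{\omega+2}$. By Lemma 8, $\mathrm{cov}(\nu)=(\nu^\omega)^V<\aleph_\omega$ for uncountable $\nu<\aleph_\omega$, and $\mathrm{cov}(\aleph_\omega)=\mathrm{cov}(\aleph_{\omega+1})=\aleph_{\omega+2}$. So Theorem B(1) applies to $\kappa=\aleph_\omega$ and Theorem B(2) to $\kappa=\aleph_{\omega+1}$, with the values claimed. $\square$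

**Proof of Corollary E.** If $\mathrm{cov}(\mu)\le\mu^+$ for all uncountable $\mu<\mathfrak c$ with $\mathrm{cf}\,\mu=\omega$, Theorem C gives equality everywhere; this is "only if". For "if", let $\mu<\mathfrak c$ be uncountable with $\mathrm{cf}\,\mu=\omega$ and $\mathrm{cov}(\mu)>\mu^+$, and put $\kappa=\mu^+\le\mathfrak c$. Then $\mathrm{cov}(\kappa)\ge\mathrm{cov}(\mu)>\kappa$ and $\mathrm{cf}\,\kappa>\omega$. By Theorem B(2), $\mathrm{Sp}(\kappa)=\{\mathrm{cov}(\kappa)\}\not\ni\kappa=\min I(\kappa)$. $\square$

## 11. Theorem D: equality with $\mathrm{cov}(\mu)=\mu^{++}$ in the Hechler model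

In a Cohen model over $V$, the hypotheses on $\mu$ in Theorem D would give a gap at $\mu^+$ (once $\mu<\mathfrak c$), by Corollary E. With a different ccc forcing the gap closes, because $\mathfrak b$ and $\mathfrak d$ move up to $\mu^+$.

**Step 1: the model.** Hechler forcing has conditions $(s,f)$ with $s\in\omega^{<\omega}$ and $f\in\omega^\omega$; $(s',f')\le(s,f)$ if $s'\supseteq s$, $f'\ge f$ everywhere, and $s'(n)\ge f(n)$ for $n\in\mathrm{dom}(s')\setminus\mathrm{dom}(s)$. Conditions with the same $s$ are compatible, so it is ccc, and its generic real $\le^*$-dominates all ground-model reals. Let $W$ be the extension of $V$ by the finite-support iteration of Hechler forcing of length $\mu^+$, which is again ccc.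

**Step 2: $\mathfrak b=\mathfrak d=\mu^+$ in $W$.** This is standard (Bartoszyński–Judah, *Set Theory*; Blass, *Handbook of Set Theory*). By the ccc and the regularity of $\mu^+$, any set of at most $\mu$ reals of $W$ appears at a stage below $\mu^+$, so it is bounded by the next Hechler real; thus $\mathfrak b\ge\mu^+$. Every real appears at some stage, so the $\mu^+$ Hechler reals are dominating; thus $\mathfrak d\le\mu^+$.

**Step 3: $\mathfrak c=\mu^{++}$ in $W$.** We have $\mathfrak c\ge\mathfrak b=\mu^+$, and $\mathfrak c=\mathfrak c^\omega\ge(\mu^\omega)^V=\mu^{++}$. For the upper bound, note $(\mu^{++})^\omega=(\mu^\omega)^\omega=\mu^{++}$ in $V$. By induction on $\alpha\le\mu^+$ the stage $P_\alpha$ may be taken of size at most $\mu^{++}$: at successors use nice names for reals, of which there are at most $(\mu^{++})^\omega=\mu^{++}$; at limits use finite supports. So there are at most $\mu^{++}$ nice names for subsets of $\omega$, and $\mathfrak c\le\mu^{++}$. In particular $\mu<\mathfrak c$, and $\mathrm{cov}(\mu)=(\mu^\omega)^V=\mu^{++}$ by Lemma 8.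

**Step 4: the intervals with one element.** If $\kappa<\mu$ is uncountable, then $\mathrm{cov}(\kappa)=(\kappa^\omega)^V<\mu$, so $I(\kappa)=\{\mu^+\}$. If $\kappa=\mu^{++}$, then $\mathrm{cov}(\kappa)=\mu^{++}$ and $I(\kappa)=\{\mu^{++}\}$. In both cases equality holds, since $\mathrm{Sp}(\kappa)\ne\emptyset$. The remaining cardinals are $\kappa\in\{\mu,\mu^+\}$. Here $\mathrm{cov}(\kappa)=\mu^{++}$, because $\mu^\omega\le\kappa^\omega\le(\mu^{++})^\omega$ in $V$, and $I(\kappa)=\{\mu^+,\mu^{++}\}$.

**Step 5: the value $\mu^{++}$ for $\kappa\in\{\mu,\mu^+\}$.** Fix in $V$ a strictly increasing sequence $(\mu_j)_j$ of uncountable cardinals with supremum $\mu$. By the example after Lemma 9, which applies to every ccc extension of $V$, $k(M_\kappa)\ge(\mu^\omega)^V=\mu^{++}$. By Proposition 2, $k(M_\kappa)=\mu^{++}$.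

**Step 6: the value $\mu^+$ for $\kappa=\mu$.** Form $M'_\mu$ from the cardinals $\mu_n$. Lemmas 3 and 7 give $k(M'_\mu)\le\sum_n\mathrm{cov}(\mu_n)\cdot\mathfrak b=\mu^+$, because $\mathrm{cov}(\mu_n)<\mu$. And $k(M'_\mu)\ge\mathfrak b=\mu^+$.

**Step 7: the value $\mu^+$ for $\kappa=\mu^+$.** We show $kc(\omega^\omega)=k(\omega^\omega)=\mathfrak d=\mu^+$. For $f\in\omega^\omega$ the set $K_f=\{g:g\le f\}$ (everywhere) is compact, and every compact subset of $\omega^\omega$ lies in some $K_f$, because its projections are finite. So a compact cover of size $\lambda$ yields $\lambda$ functions $f$ that form a dominating family, and $kc(\omega^\omega)\ge\mathfrak d$. Let $\mathcal F$ be a dominating family of size $\mathfrak d$ closed under finite modifications. Then every $g\in\omega^\omega$ is everywhere below some $f\in\mathcal F$. So the $K_f$ ($f\in\mathcal F$) cover $\omega^\omega$, and $kc(\omega^\omega)=\mathfrak d$. They even contain every compact set, in particular every convergent sequence together with its limit. By the remark after Lemma 1, they generate the topology, and $k(\omega^\omega)\le\mathfrak d$.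 By Proposition 2, $k(\omega^\omega)\ge kc(\omega^\omega)=\mathfrak d$.

So $\mathrm{Sp}(\kappa)=I(\kappa)$ for all uncountable $\kappa\le\mathfrak c$ in $W$, although $\mathrm{cov}(\mu)=\mu^{++}$ and $\mu<\mathfrak c$. $\square$
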